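\title{Complete minimal hypersurfaces with constant scalar curvature in hyperbolic four-space}

\begin{abstract}
We prove that a complete minimal hypersurface with constant scalar curvature in the hyperbolic space $\mathbb H^4$ is totally geodesic. The proof works in every four-dimensional simply connected space form of curvature $c\le 0$ and gives a local statement: if the second fundamental form $h$ has constant squared length $S>0$ and $-\Lambda S\le c\le 0$, then a compact geodesic ball of the hypersurface has radius at most $C(\Lambda)/\sqrt S$. We pass to a compact family of local limits in which maxima are attained, show that $\operatorname{tr}h^3$ is maximal only where two principal curvatures coincide, and reach a contradiction by maximizing one component of $\nabla h$ over the set of such points.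
\end{abstract}

\section{Introduction}

Let $\mathbb Q^4(c)$ be the complete simply connected four-dimensional Riemannian manifold of constant sectional curvature $c$, so that $\mathbb Q^4(-1)=\mathbb H^4$, $\mathbb Q^4(0)=\mathbb R^4$ and $\mathbb Q^4(1)=\mathbb S^4$. Throughout, everything is smooth, and $M^3\to\mathbb Q^4(c)$ is a connected immersed hypersurface with the induced metric $g$. Its second fundamental form $h$ is defined after a local choice of unit normal, hence up to sign. The eigenvalues $\lambda_1,\lambda_2,\lambda_3$ of $h$ are the principal curvatures; $M$ is \emph{minimal} if $\operatorname{tr}h=0$ and \emph{totally geodesic} if $h=0$. By the Gauss equation the scalar curvature of a minimal hypersurface is $6c-|h|^2$, so it is constant exactly when $S=|h|^2=\lambda_1^2+\lambda_2^2+\lambda_3^2$ is constant. This paper answers the following question, which comes from the paper of Cui and Zhang \cite{CZ}.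

\begin{quote}
\textbf{Conjecture.} \emph{A complete minimal hypersurface with constant scalar curvature in $\mathbb H^4$ is totally geodesic.}
\end{quote}

Two results frame the conjecture. Cheng and Wan proved the corresponding statement in $\mathbb R^4$, and Cheng and Peng proved that a hypersurface as in the conjecture satisfies $|h|^2<\frac{21}{29}$.

The sign of $c$ matters, and one identity shows why. For a minimal hypersurface with constant $S$, Simons' identity gives $|\nabla h|^2=S(S-3c)$; see \eqref{eq:simons-norm}. If $c>0$, this allows $S=3c$ with parallel $h$, and indeed in $\mathbb S^4$ the Clifford hypersurface $S^1(\sqrt{1/3})\times S^2(\sqrt{2/3})$ is complete and minimal with $S=3$. A second example in $\mathbb S^4$ is Cartan's minimal isoparametric hypersurface, which is complete and has constant principal curvatures and $S=6$. Neither is totally geodesic. If $c\le0$ and $S>0$, then $|\nabla h|$ is a positive constant: the tensor $h$ keeps its length and yet changes at a fixed rate at every point. For surfaces in three-dimensional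 space forms this is impossible already at a single point (Example~\ref{ex:surface}). For hypersurfaces $M^3$ there is more room: the two conditions $\sum\lambda_i=0$, $\sum\lambda_i^2=S$ confine $(\lambda_1,\lambda_2,\lambda_3)$ to a circle, and the position on this circle, measured by $f=\operatorname{tr}h^3$, is a free function. We show that this room is not enough for a complete example.

\begin{theorem}\label{thm:global}
Let $c\le0$. If $M^3\to\mathbb Q^4(c)$ is complete, minimal and has constant scalar curvature, then it is totally geodesic. In particular, taking $c=-1$, the conjecture holds.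
\end{theorem}

The proof does not use the bound of Cheng and Peng, and the case $c=0$ is the theorem of Cheng and Wan. Theorem~\ref{thm:global} follows from a local statement. We write $\bar B(o,R)=\{o'\in M: d(o,o')\le R\}$ for the closed geodesic ball in $M$.

\begin{theorem}\label{thm:local}
For every $\Lambda\ge0$ there is a constant $C(\Lambda)<\infty$ with the following property. If $M^3\to\mathbb Q^4(c)$ is minimal (not necessarily complete), $|h|^2\equiv S>0$, $-\Lambda S\le c\le0$, and the ball $\bar B(o,R)\subset M$ is compact, then $R\le C(\Lambda)/\sqrt S$.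
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:global} from Theorem~\ref{thm:local}]
Suppose $S>0$ and put $\Lambda=-c/S$. Since $M$ is complete, the Hopf--Rinow theorem says that $\bar B(o,R)$ is compact for every $R$, which contradicts $R\le C(\Lambda)/\sqrt S$. Hence $S=0$.
\end{proof}

The proof of Theorem~\ref{thm:local} is by contradiction and applies the maximum principle twice. Section~\ref{sec:identities} collects the identities obtained by differentiating $\operatorname{tr}h=0$ and $|h|^2=S$ up to third order. If the theorem fails, Section~\ref{sec:family} produces a compact family $\mathcal G$ of local limits that is stable under moving the base point; continuous functions of the jet of $h$ attain their maxima on it. In Section~\ref{sec:max} we maximize $f$ over $\mathcal G$ and find that at the maximum two principal curvatures coincide. At such a \emph{double point} $f$ takes its largest possible value for algebraic reasons, so it carries no more information, and a second function is needed. Section~\ref{sec:algebra}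 describes the jet of $h$ at a double point; there $\nabla h$ reduces to two complex numbers $Q$ and $P$. Section~\ref{sec:curve} shows that double points with $Q\ne0$ exist, that they form curves, and that along these curves every critical point of $|Q|^2$ is a strict local minimum. A maximum of $|Q|^2$ over the double points of $\mathcal G$ must exist by compactness, and this is the contradiction.

\section{The structure equations and their derivatives}\label{sec:identities}

\subsection{Conventions and Simons' identity}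

For the moment let $M^n\to\mathbb Q^{n+1}(c)$ be a minimal hypersurface of any dimension $n$ with $|h|^2=S$ constant. Components are taken in an orthonormal frame, repeated indices are summed unless stated otherwise, and indices of covariant differentiation are appended on the right: $h_{ijk}=\nabla_kh_{ij}$, $h_{ijkl}=\nabla_l\nabla_kh_{ij}$, and so on. We write $(h^2)_{ij}=h_{ir}h_{rj}$. The Gauss equation is
\begin{equation}\label{eq:gauss}
R_{ijkl}=c(\delta_{ik}\delta_{jl}-\delta_{il}\delta_{jk})+h_{ik}h_{jl}-h_{il}h_{jk},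
\end{equation}
so that $R_{1212}$ is a sectional curvature. The Codazzi equation says that $h_{ijk}$ is totally symmetric; hence $h_{ijkl}$ and $h_{ijklm}$ are symmetric in their first three indices. The Ricci identity for a tensor $T$ reads
\begin{equation}\label{eq:ricci}
T_{i_1\dots i_a;kl}-T_{i_1\dots i_a;lk}=\sum_{b=1}^a T_{i_1\dots r\dots i_a}R_{ri_bkl}\qquad(r\text{ in the $b$-th place}).
\end{equation}
For $T=h$ it gives $h_{ijkl}-h_{ijlk}=E_{ij|kl}$, where $E_{ij|kl}=h_{rj}R_{rikl}+h_{ir}R_{rjkl}$, that is,
\begin{equation}\label{eq:E}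
\begin{aligned}
E_{ij|kl}={}&c\,(h_{kj}\delta_{il}-h_{lj}\delta_{ik}+h_{ik}\delta_{jl}-h_{il}\delta_{jk})\\
&+(h^2)_{kj}h_{il}-(h^2)_{lj}h_{ik}+(h^2)_{ik}h_{jl}-(h^2)_{il}h_{jk}.
\end{aligned}
\end{equation}
With $\operatorname{tr}h=0$ this yields $E_{ik|jk}=(nc-S)h_{ij}$, and therefore Simons' identity
\begin{equation}\label{eq:simons}
\Delta h_{ij}=h_{ijkk}=h_{ikjk}=h_{kkij}+E_{ik|jk}=(nc-S)h_{ij}.
\end{equation}
Since $0=\frac12\Delta S=|\nabla h|^2+h_{ij}\Delta h_{ij}$, we obtain
\begin{equation}\label{eq:simons-norm}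
|\nabla h|^2=S(S-nc).
\end{equation}

\subsection{Complex frames and the case of surfaces}\label{sub:complex}

Extend all tensors complex multilinearly, and for orthonormal $e_1,e_2$ put $Z=e_1-ie_2$, $\bar Z=e_1+ie_2$. Subscripts $Z,\bar Z$ denote evaluation on these vectors. Then $\delta_{ZZ}=0$, $\delta_{Z\bar Z}=2$, and
\begin{equation}\label{eq:contract}
X_1Y_1+X_2Y_2=\tfrac12\,(X_ZY_{\bar Z}+X_{\bar Z}Y_Z),\qquad T_{11}+T_{22}=T_{Z\bar Z}\ \text{ for symmetric }T.
\end{equation}
For a real tensor, interchanging $Z$ and $\bar Z$ conjugates a component. The frame is useful because trace conditions become the vanishing of components.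

\begin{example}\label{ex:surface}
Let $n=2$ and $S>0$. Minimality says $h_{Z\bar Z}=0$ and, after one differentiation, $h_{Z\bar Zk}=0$. So $h$ is determined by $w=h_{ZZ}$, with $S=\frac12|w|^2$ by \eqref{eq:contract}, and the symmetric tensor $\nabla h$ is determined by $Q=h_{ZZZ}$. Differentiating $|h|^2=S$ in the direction $Z$ gives
\[
0=h_{ij}h_{ijZ}=\tfrac14\,(h_{ZZ}h_{\bar Z\bar ZZ}+h_{\bar Z\bar Z}h_{ZZZ})=\tfrac14\,\bar wQ .
\]
Hence $\nabla h=0$, and \eqref{eq:simons-norm} forces $S=2c$. For $c\le0$ no such surface exists, not even locally.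
\end{example}

The example contains the method: the differentiated constraints leave few components of $\nabla h$, and these are incompatible with the norm prescribed by Simons' identity. For $n=2$ the tensor $\nabla h$ has two real components and the constraint $h_{ij}h_{ijk}=0$ removes both. For $n=3$ a trace-free symmetric cubic tensor has $10-3=7$ components and the constraint removes three. Four survive, so we must go to higher order and choose the point at which we compute.

\subsection{Normalization and the identities of order at most three}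

From now on $n=3$. Multiplying the ambient metric by $\kappa^2$ divides $c$ and $S$ by $\kappa^2$ and multiplies distances by $\kappa$, so $c/S$ and $R\sqrt S$ are unchanged. We may therefore assume $S=6$, the value for principal curvatures $2,-1,-1$. The limits constructed in Section~\ref{sec:family} are pairs of tensors, so we isolate the equations that we use.

\begin{definition}\label{def:solution}
A \emph{solution with parameter $c$} is a three-dimensional manifold with a Riemannian metric $g$ and a symmetric $2$-tensor $h$ that satisfy the Gauss equation \eqref{eq:gauss}, the Codazzi equation, $\operatorname{tr}h=0$ and $|h|^2=6$. We put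
\[
D=2-c,\qquad N=18D,\qquad f=\operatorname{tr}h^3 .
\]
\end{definition}

The condition $c\le0$ is $D\ge2$. Equations \eqref{eq:E}--\eqref{eq:simons-norm} used only these properties, so they hold for every solution. Differentiating $\operatorname{tr}h=0$ and $|h|^2=6$ up to three times gives
\begin{equation}\label{eq:constraints}
h_{iik}=h_{iikl}=h_{iiklm}=0,\qquad h_{ij}h_{ijk}=0,\qquad h_{ij}h_{ijkl}=-G_{kl},\qquad h_{ij}h_{ijklm}=-T_{klm},
\end{equation}
where
\[
G_{kl}=h_{ijk}h_{ijl},\qquad T_{klm}=h_{ijm}h_{ijkl}+h_{ijl}h_{ijkm}+h_{ijk}h_{ijlm}.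
\]
By \eqref{eq:simons-norm}, $|\nabla h|^2=6(6-3c)$ is also constant; differentiating twice,
\begin{gather}
|\nabla h|^2=N,\label{eq:N}\\
h_{ijk}h_{ijkl}=0,\label{eq:second}\\
h_{ijkl}h_{ijkm}+h_{ijk}h_{ijklm}=0.\label{eq:third}
\end{gather}
In the trace of \eqref{eq:third} the third derivatives of $h$ can be removed by commuting indices.

\begin{lemma}\label{lem:norm2}
At a point of a solution choose the frame with $h_{ij}=\lambda_i\delta_{ij}$, and put $\alpha=\sum_{ijk}h_{ijk}^2\lambda_i^2$ and $\beta=\sum_{ijk}h_{ijk}^2\lambda_i\lambda_j$. Then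
\begin{equation}\label{eq:norm2}
|\nabla^2h|^2=(9D-12)N+3\alpha-6\beta .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:third}, $|\nabla^2h|^2=-h_{ijk}h_{ijkll}$. Differentiating $h_{ijkl}=h_{ijlk}+E_{ij|kl}$ and applying \eqref{eq:ricci} to $\nabla h$ gives
\[
h_{ijkll}=h_{ijllk}+h_{rjl}R_{rikl}+h_{irl}R_{rjkl}+h_{ijr}R_{rlkl}+E_{ij|kl;l}.
\]
We contract each term with $h_{ijk}$.

The first term is $\nabla_k\Delta h_{ij}=(3c-6)h_{ijk}$ and contributes $(3c-6)N$.

For the second term, \eqref{eq:gauss} and \eqref{eq:constraints} give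
\[
h_{ijk}h_{rjl}R_{rikl}=c\,(N-h_{iji}h_{rjr})+\sum_{ijk}h_{ijk}^2\lambda_k\lambda_i-(h_{ijk}h_{ik})(h_{rjl}h_{rl})=cN+\beta .
\]
The third term is the second with $i$ and $j$ interchanged and contributes the same. In the fourth, $R_{rlkl}=2c\,\delta_{rk}-(h^2)_{rk}$ is the Ricci tensor, and the contribution is $2cN-\alpha$.

In $E_{ij|kl;l}$ the part with the factor $c$ is $c\,(h_{kji}-h_{ljl}\delta_{ik}+h_{ikj}-h_{ill}\delta_{jk})=2c\,h_{ijk}$ and contributes $2cN$. Since $h_{ill}=0$,
\[
\big((h^2)_{kj}h_{il}\big)_{;l}h_{ijk}=(h_{krl}h_{rj}+h_{kr}h_{rjl})h_{il}h_{ijk}=\sum_{ijk}h_{ijk}^2\lambda_i(\lambda_j+\lambda_k)=2\beta .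
\]
Since $(h^2)_{lj;l}=h_{lrl}h_{rj}+h_{lr}h_{rjl}=0$, we get $-\big((h^2)_{lj}h_{ik}\big)_{;l}h_{ijk}=-(h^2)_{lj}h_{ikl}h_{ijk}=-\alpha$. The last two terms of \eqref{eq:E} are these two with $i$ and $j$ interchanged. So $E_{ij|kl;l}$ contributes $2cN+4\beta-2\alpha$.

The sum is $(9c-6)N+6\beta-3\alpha$, and $6-9c=9D-12$.
\end{proof}

\section{A compact family in which maxima are attained}\label{sec:family}

On a noncompact $M$ the function $f$ need not attain its supremum, and $M$ itself need not contain a point with a multiple principal curvature. We shall have to work on the set of such points and differentiate along it, so almost extremal points are not enough. We therefore pass to smooth limits of small pieces of hypersurfaces. The constancy of $|h|^2$ bounds all derivatives of $h$ pointwise, with no use of elliptic estimates.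

\begin{lemma}\label{lem:bounds}
For $\Lambda\ge0$ and $k\ge0$ there is a constant $C_k(\Lambda)$ such that $|\nabla^kh|\le C_k(\Lambda)$ on every solution with parameter $c\in[-6\Lambda,0]$.
\end{lemma}

\begin{proof}
Call a tensor field \emph{of class $k$} if it is given by a universal formula as a sum of contractions of tensor products of $g,h,\nabla h,\dots,\nabla^kh$ with coefficients polynomial in $c$. The covariant derivative of a tensor of class $k$ is of class $k+1$. By \eqref{eq:gauss} the curvature tensor $\mathrm{Rm}$ is of class $0$.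

First, $\Delta\nabla^jh$ is of class $j$. For $j=0$ this is \eqref{eq:simons}. For any tensor $T$, two applications of \eqref{eq:ricci} give
$T_{;kll}=T_{;lkl}+(\mathrm{Rm}*T)_{;l}=T_{;llk}+\mathrm{Rm}*\nabla T+\nabla\mathrm{Rm}*T$, where $*$ denotes a universal sum of contractions. With $T=\nabla^jh$ the claim passes from $j$ to $j+1$.

Second, for $k\ge1$ the function $|\nabla^kh|^2$ equals a function $\Phi_k$ of class $k-1$. For $k=1$ this is \eqref{eq:N}. Given $\Phi_k$,
\[
|\nabla^{k+1}h|^2=\tfrac12\Delta\Phi_k-\langle\nabla^kh,\Delta\nabla^kh\rangle .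
\]
By the Leibniz rule, each term of $\Delta\Phi_k$ arises from a term of $\Phi_k$ by replacing one factor $\nabla^jh$ by $\Delta\nabla^jh$, or two factors $\nabla^ih$, $\nabla^jh$ by $\nabla^{i+1}h$, $\nabla^{j+1}h$, with $i,j\le k-1$. So the right side is of class $k$. The bounds follow by induction on $k$.
\end{proof}

To compare pieces of different hypersurfaces we read them in normal coordinates on a fixed ball. Let $\mathbb B\subset\mathbb R^3$ be the open ball of radius $\frac12$ about $0$. Let $M\to\mathbb Q^4(c)$ be minimal with $|h|^2=6$ and $c\in[-6\Lambda,0]$, and for $o\in M$ let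
\[
r(o)=\sup\{r:\ \bar B(o,r)\text{ is compact}\}\in(0,\infty].
\]
A geodesic that stays in a compact set extends, so $\exp_o$ is defined on the open ball of radius $r(o)$ in $T_oM$. Moreover $r(o')\ge r(o)-d(o,o')$, because $\bar B(o',r-d(o,o'))$ is a closed subset of $\bar B(o,r)$.

For orthonormal $u,v$ the sectional curvature is $c+h(u,u)h(v,v)-h(u,v)^2\le\frac12|h|^2=3$; here $c\le0$ is used. Rauch's comparison theorem states that if the sectional curvature is at most $\kappa^2$ and $\kappa|y|<\pi$, then $|d(\exp_o)_y(v)|\ge\frac{\sin(\kappa|y|)}{\kappa|y|}|v|$. For $\kappa=\sqrt3$ and $|y|<\frac12$ we have $\kappa|y|<\frac\pi2$, and the factor is at least $\frac2\pi$. Hence, if $r(o)>\frac12$ and $I:\mathbb R^3\to T_oM$ is a linear isometry, then $\exp_o\circ I:\mathbb B\to M$ is an immersion. Since $\mathbb B$ is simply connected, there are two unit normals along it. Pulling back the metric and the second fundamental form for one of them gives a solution $(g,h)$ on $\mathbb B$, which we call a \emph{normal chart at $o$}. It satisfies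 $g\ge(2/\pi)^2g_{\mathrm{eucl}}$.

\begin{lemma}\label{lem:charts}
All partial derivatives of the coefficients of $g$ and $h$ in a normal chart are bounded on $\mathbb B$ by constants that depend only on $\Lambda$ and the order of the derivative.
\end{lemma}

\begin{proof}
Let $e_1,e_2,e_3$ be the $g$-orthonormal frame on $\mathbb B$ obtained from the standard basis at $0$ by parallel transport along rays, let $\theta^a$ be the dual forms and $\omega^a_b$ the connection forms. The structure equations are $d\theta^a=-\omega^a_b\wedge\theta^b$ and $d\omega^a_b=-\omega^a_c\wedge\omega^c_b+\frac12R_{abcd}\,\theta^c\wedge\theta^d$. Pull them back by the map $(t,y)\mapsto ty$ from $[0,1]\times\mathbb B$ to $\mathbb B$. Rays are geodesics with velocity $y^ae_a$ and the frame is parallel along them, so $\theta^a$ pulls back to $y^a\,dt+\vartheta^a$ and $\omega^a_b$ to $\varpi^a_b$, where $\vartheta^a$ and $\varpi^a_b$ contain no $dt$. The $dt$-parts of the structure equations are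
\begin{equation}\label{eq:radial}
\partial_t\vartheta^a=dy^a+\varpi^a_b\,y^b,\qquad\partial_t\varpi^a_b=R_{abcd}(ty)\,y^c\vartheta^d,\qquad\vartheta|_{t=0}=\varpi|_{t=0}=0,
\end{equation}
and at $t=1$ the forms $\vartheta,\varpi$ are $\theta,\omega$ at $y$. By the definition of the covariant derivative, the frame components of $\nabla^jh$ satisfy
\begin{equation}\label{eq:dcomp}
d(\nabla^jh)_{a_1\dots a_{j+2}}=(\nabla^{j+1}h)_{a_1\dots a_{j+2}b}\,\theta^b+(\omega*\nabla^jh)_{a_1\dots a_{j+2}} .
\end{equation}
We show by induction on $k$ that the $y$-derivatives of order at most $k$ of the frame components of all $\nabla^jh$, and of the coefficients of $\vartheta$ and $\varpi$, are bounded. For $k=0$ the components are bounded by Lemma~\ref{lem:bounds}, so $R_{abcd}$ is bounded by \eqref{eq:gauss}, and Gronwall's inequality for the linear system \eqref{eq:radial} bounds $\vartheta,\varpi$. If the claim holds for $k$, then \eqref{eq:dcomp} bounds the derivatives of order $k+1$ of the components, hence of $R_{abcd}$. The derivatives of order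 $k+1$ of $\vartheta,\varpi$ solve the system \eqref{eq:radial} with a bounded inhomogeneous term and zero initial values, so they are bounded too. Finally $g=\sum_a(\theta^a)^2$ and $h=h_{ab}\theta^a\theta^b$.
\end{proof}

Convergence of tensors on $\mathbb B$ means convergence in $C^\infty_{\mathrm{loc}}$, that is, uniform convergence of all partial derivatives on compact subsets. This topology is metrizable.

\begin{proposition}\label{prop:family}
Suppose that Theorem~\ref{thm:local} fails for some $\Lambda\ge0$. Then there is a nonempty set $\mathcal G$ of triples $F=(c,g,h)$, where $c\le0$ and $(g,h)$ is a solution on $\mathbb B$ with parameter $c$, such that: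
\begin{enumerate}
\item[(G1)] $\mathcal G$ is compact;
\item[(G2)] if $(c,g,h)\in\mathcal G$, then $(c,g,-h)\in\mathcal G$;
\item[(G3)] if $F\in\mathcal G$ and $y\in\mathbb B$, there is $F^y\in\mathcal G$ with the same $c$ that near $0$ is the pull-back of $F$ by a diffeomorphism from a neighborhood of $0$ onto a neighborhood of $y$ sending $0$ to $y$.
\end{enumerate}
\end{proposition}

\begin{proof}
After scaling there are minimal hypersurfaces $M_i\to\mathbb Q^4(c_i)$ with $|h|^2=6$ and $c_i\in[-6\Lambda,0]$, and points $\hat o_i\in M_i$ with $r(\hat o_i)\to\infty$. Let $\mathcal G$ be the set of all limits, along subsequences $i\to\infty$, of triples $(c_i,g_i,h_i)$, where $(g_i,h_i)$ is a normal chart at a point $o_i\in M_i$ and $r(o_i)\to\infty$.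

By Lemma~\ref{lem:charts}, the Arzel\`a--Ascoli theorem and a diagonal argument, every such sequence of triples has a convergent subsequence; taking $o_i=\hat o_i$ shows that $\mathcal G\neq\emptyset$. A limit satisfies $g\ge(2/\pi)^2g_{\mathrm{eucl}}$, so $g$ is a Riemannian metric, and the equations of Definition~\ref{def:solution} pass to the limit. The elements of $\mathcal G$ satisfy the bounds of Lemma~\ref{lem:charts}, so $\mathcal G$ is relatively compact. It is closed: if $F_j\in\mathcal G$ and $F_j\to F$, choose $i_1<i_2<\cdots$ and normal charts at points $o_{i_j}\in M_{i_j}$ with $r(o_{i_j})>j$ whose triples are at distance less than $1/j$ from $F_j$; these triples converge to $F$. This proves (G1), and (G2) follows by reversing the normals.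

For (G3) let $F=(c,g,h)$ be the limit of $(c_i,g_i,h_i)$, where $(g_i,h_i)$ is the pull-back by $\iota_i=\exp_{o_i}\circ I_i$. Applying the Gram--Schmidt process to the standard basis, choose linear isometries $J_i:\mathbb R^3\to(T_y\mathbb B,g_i)$ that converge to a linear isometry $J:\mathbb R^3\to(T_y\mathbb B,g)$. Geodesics depend smoothly on the coefficients of the geodesic equation, so on a small ball $\mathbb B'$ about $0$ the maps $\exp_y^{g_i}\circ J_i$ are defined for large $i$ and converge smoothly to $\exp_y^g\circ J$; shrinking $\mathbb B'$, the limit is a diffeomorphism onto a neighborhood of $y$. Put $o_i'=\iota_i(y)$ and $I_i'=d(\iota_i)_y\circ J_i$. Then $r(o_i')\ge r(o_i)-\frac12\to\infty$. The local isometry $\iota_i:(\mathbb B,g_i)\to M_i$ maps geodesics to geodesics, so $\iota_i\circ\exp_y^{g_i}\circ J_i=\exp_{o_i'}\circ I_i'$ on $\mathbb B'$. Hence the normal chart at $o_i'$ defined by $I_i'$ and the matching normal equals $(\exp_y^{g_i}\circ J_i)^*(g_i,h_i)$ on $\mathbb B'$. A subsequence of these charts converges,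 and the limit $F^y\in\mathcal G$ has parameter $c$ and equals $(\exp_y^g\circ J)^*F$ on $\mathbb B'$.
\end{proof}

Property (G3) turns a maximum over $\mathcal G$ into a maximum in space: if $F_0\in\mathcal G$ maximizes a scalar invariant evaluated at the center $0$, then the value of the invariant at any $y\in\mathbb B$ on $F_0$ is its value at the center of $F_0^y$, so on $F_0$ the invariant is maximal at $0$.

\section{The maximum of $\operatorname{tr}h^3$}\label{sec:max}

On a solution the elementary symmetric functions of the eigenvalues of $h$ are $0$, $-3$ and $\lambda_1\lambda_2\lambda_3=f/3$. The characteristic polynomial is $X^3-3X-\frac f3$, with discriminant $108-3f^2\ge0$. Thus $|f|\le6$, and $h$ has a multiple eigenvalue if and only if $f=\pm6$. For $f=6$ the polynomial is $(X-2)(X+1)^2$. We call a point with $f=6$, that is, with eigenvalues $2,-1,-1$, a \emph{double point}.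

\begin{proposition}\label{prop:max}
Let $(g,h)$ be a solution with parameter $c\le0$. At a local maximum of $f$ the tensor $h$ has a multiple eigenvalue.
\end{proposition}

\begin{proof}
Suppose that at the maximum point $h_{ij}=\lambda_i\delta_{ij}$ with $\lambda_1>\lambda_2>\lambda_3$. In this proof all sums are written out.

\emph{First order.} For each $k$ we have $\sum_ih_{iik}=\sum_i\lambda_ih_{iik}=0$ by \eqref{eq:constraints}, and $\sum_i\lambda_i^2h_{iik}=\frac13f_k=0$. The Vandermonde determinant of the $\lambda_i$ is nonzero, so all $h_{iik}$ vanish. Only $h_{123}$ survives, and \eqref{eq:N} gives $h_{123}^2=3D$ and $G_{kk}=2h_{123}^2=6D$.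

\emph{Algebra of the eigenvalues.} Put $\mu=(\lambda_2-\lambda_3,\lambda_3-\lambda_1,\lambda_1-\lambda_2)$ and $\Pi=\mu_1\mu_2\mu_3$. Then $\mu_1,\mu_3>0>\mu_2$ and $\Pi<0$. From $\sum\lambda_i=0$ and $\sum_{i<j}\lambda_i\lambda_j=-3$ we get
\begin{equation}\label{eq:eigen}
\lambda_2\lambda_3=\lambda_1^2-3,\qquad\mu_1^2=\lambda_1^2-4\lambda_2\lambda_3=12-3\lambda_1^2,\qquad\mu_2\mu_3=-2\lambda_1^2-\lambda_2\lambda_3=-3(\lambda_1^2-1),
\end{equation}
and the same identities after cyclic permutation of the indices. Hence $\mu_i(\lambda_i^2-1)=-\Pi/3$ for each $i$, and $\sum_i\lambda_i^2\mu_i=-\Pi$ because $\sum_i\mu_i=0$.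

\emph{Second order.} The vectors $(1,1,1)$, $\lambda$ and $\mu$ are mutually orthogonal, and $|\lambda|^2=6$. By \eqref{eq:constraints}, $\sum_ih_{iikk}=0$ and $\sum_i\lambda_ih_{iikk}=-6D$ for each $k$, so
\[
h_{iikk}=-D\lambda_i+b_k\mu_i
\]
with three unknown numbers $b_k$. Maximality bounds them from one side. Indeed $\sum_{ij}\lambda_jh_{ijk}^2=-3D\lambda_k$, since $i,j$ run through the two indices other than $k$, and so
\[
0\ge f_{kk}=3\sum_i\lambda_i^2h_{iikk}+6\sum_{ij}\lambda_jh_{ijk}^2=-3Df-3\Pi b_k-18D\lambda_k .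
\]
As $f=3\lambda_k(\lambda_k^2-3)$, we have $f+6\lambda_k=3\lambda_k(\lambda_k^2-1)=-\Pi\lambda_k/\mu_k$. Dividing by $-3\Pi>0$,
\begin{equation}\label{eq:bk}
b_k\le D\lambda_k/\mu_k\qquad(k=1,2,3).
\end{equation}
The Ricci identity links the $b_k$. By \eqref{eq:E}, $h_{2233}-h_{3322}=h_{2323}-h_{2332}=E_{23|23}=\mu_1(c+\lambda_2\lambda_3)$. Since $D+c=2$, this reads
\begin{equation}\label{eq:b23}
b_3\mu_2-b_2\mu_3=\mu_1(2+\lambda_2\lambda_3)=\mu_1(\lambda_1^2-1).
\end{equation}

\emph{Conclusion.} The coefficients $\mu_2$ and $-\mu_3$ in \eqref{eq:b23} are both negative, so \eqref{eq:bk} can be inserted: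
\[
\mu_1(\lambda_1^2-1)\ge D\,\frac{\lambda_3\mu_2^2-\lambda_2\mu_3^2}{\mu_2\mu_3}.
\]
By \eqref{eq:eigen} the numerator is $\lambda_3(12-3\lambda_2^2)-\lambda_2(12-3\lambda_3^2)=-\mu_1(12+3\lambda_2\lambda_3)=-3\mu_1(\lambda_1^2+1)$, and the denominator is $-3(\lambda_1^2-1)$, which is negative. Dividing by $\mu_1>0$ and multiplying by $\lambda_1^2-1>0$, we get
\begin{equation}\label{eq:key-ineq}
(\lambda_1^2-1)^2\ge D(\lambda_1^2+1).
\end{equation}
Now $D\ge2$, and $\lambda_1^2<4$ because $\mu_1^2>0$. Therefore $(\lambda_1^2-1)^2-D(\lambda_1^2+1)\le\lambda_1^2(\lambda_1^2-4)-1<0$, a contradiction.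
\end{proof}

\begin{corollary}\label{cor:D}
For $\mathcal G$ as in Proposition~\ref{prop:family}, the set $\mathcal D=\{F\in\mathcal G: f(0)=6\}$ is nonempty and compact.
\end{corollary}

\begin{proof}
The value $f(0)$ is continuous on $\mathcal G$, so $\mathcal D$ is compact and some $F_0\in\mathcal G$ maximizes $f(0)$. By (G3), $f$ on $F_0$ has a maximum at $0$, so $f(0)=\pm6$ by Proposition~\ref{prop:max}. By (G2) the maximal value is nonnegative.
\end{proof}

\section{The jet of $h$ at a double point}\label{sec:algebra}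

In this section we work at one double point of a solution with parameter $c\le0$, in a frame with $h=\operatorname{diag}(-1,-1,2)$. The tensor $h$ is invariant under rotations of the $e_1e_2$-plane, so the complex frame $Z,\bar Z,e_3$ of Section~\ref{sub:complex} is the natural one. At the point,
\[
\delta_{ZZ}=\delta_{Z3}=h_{ZZ}=h_{Z3}=(h^2)_{ZZ}=(h^2)_{Z3}=0,\qquad h_{Zr}=-\delta_{Zr},\quad h_{33}=2,\quad(h^2)_{33}=4 .
\]
If a tensor has trace zero in $i,j$, then contraction with $h_{ij}$ gives three times its $33$-component. So \eqref{eq:constraints} determines every component of $\nabla h$, $\nabla^2h$, $\nabla^3h$ that begins with $33$, and the trace condition then gives those that begin with $Z\bar Z$. This observation drives the whole section.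

For tensors $X,Y$ symmetric in three indices, the rule \eqref{eq:contract} gives
\begin{equation}\label{eq:weights}
X_{ijk}Y_{ijk}=\sum_In_IX_IY_{\bar I},\qquad\sum_{ijk}|X_{ijk}|^2=\sum_In_I|X_I|^2,
\end{equation}
where $I$ runs through the ten unordered triples in the letters $Z,\bar Z,3$, the triple $\bar I$ is obtained by interchanging $Z$ and $\bar Z$, and $n_I$ is the number of orderings of $I$ times a factor $\frac12$ for each letter $Z$ or $\bar Z$. The second formula holds for complex $X$ because $Z/\sqrt2,\bar Z/\sqrt2,e_3$ is a unitary basis.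

\subsection{First and second order}

By the observation above, $h_{33k}=0$ and $h_{Z\bar Zk}=0$. So $\nabla h$ is determined by
\[
Q=h_{ZZZ},\qquad P=h_{ZZ3}.
\]
Put $q=\frac14|Q|^2$ and $p=\frac32|P|^2$. By \eqref{eq:weights}, $q$ is the sum of the $h_{ijk}^2$ with all indices in $\{1,2\}$ and $p$ is the sum of those with exactly one index $3$, and \eqref{eq:N} says
\begin{equation}\label{eq:pq}
p+q=N=18D .
\end{equation}
For a symmetric $2$-tensor $Y$ the rule \eqref{eq:contract} gives
\begin{equation}\label{eq:two-index}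
h_{ijZ}Y_{ij}=\tfrac14QY_{\bar Z\bar Z}+PY_{\bar Z3},\qquad h_{ij3}Y_{ij}=\tfrac14\,(PY_{\bar Z\bar Z}+\bar PY_{ZZ}).
\end{equation}
Put $\Gamma=\frac13G$. Applying \eqref{eq:two-index} to $Y_{ij}=h_{ijZ},h_{ij\bar Z},h_{ij3}$, we find
\begin{equation}\label{eq:Gamma}
\Gamma_{ZZ}=0,\qquad\Gamma_{Z\bar Z}=\tfrac13\,(q+|P|^2),\qquad\Gamma_{Z3}=\tfrac1{12}Q\bar P,\qquad\Gamma_{33}=\tfrac16|P|^2 .
\end{equation}

\begin{lemma}\label{lem:table}
Put $A=h_{ZZZZ}$ and $B=h_{ZZZ3}$. The components of $\nabla h$ and $\nabla^2h$ at a double point are given by the following table and by conjugation.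
\begin{equation}\label{eq:table}
\begin{array}{c|c|c|c|c}
I&n_I&h_I&h_{IZ}&h_{I3}\\ \hline
ZZZ&1/8&Q&A&B\\
ZZ\bar Z&3/8&0&0&\Gamma_{Z3}\\
Z\bar Z\bar Z&3/8&0&\Gamma_{Z\bar Z}&\Gamma_{\bar Z3}\\
\bar Z\bar Z\bar Z&1/8&\bar Q&0&\bar B\\
ZZ3&3/4&P&B&0\\
Z\bar Z3&3/2&0&\Gamma_{Z3}&\Gamma_{33}\\
\bar Z\bar Z3&3/4&\bar P&\Gamma_{\bar Z3}&0\\
Z33&3/2&0&0&-\Gamma_{Z3}\\
\bar Z33&3/2&0&-\Gamma_{Z\bar Z}&-\Gamma_{\bar Z3}\\
333&1&0&-\Gamma_{Z3}&-\Gamma_{33}
\end{array}
\end{equation}
Moreover
\begin{equation}\label{eq:AB}
\bar QA=-\tfrac12P^2\bar Q-6\bar PB,\qquad\operatorname{Re}(\bar QB)=0 .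
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:constraints}, $h_{33kl}=-\Gamma_{kl}$ and $h_{Z\bar Zkl}=\Gamma_{kl}$. This gives the six rows in which $I$ contains $Z\bar Z$ or $33$. For the other rows we commute the last two indices. At the point, $E$ is built from $\delta$, $h$, $h^2$, so it is invariant under the rotations $Z\mapsto e^{i\psi}Z$. Such a rotation multiplies a component with $a$ indices $Z$ and $b$ indices $\bar Z$ by $e^{i(a-b)\psi}$, so this component of $E$ vanishes unless $a=b$. Hence
\begin{gather*}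
h_{\bar Z\bar Z\bar ZZ}=h_{\bar Z\bar ZZ\bar Z}=\Gamma_{\bar Z\bar Z}=0,\qquad h_{ZZ3Z}=h_{ZZZ3}=B,\\
h_{\bar Z\bar Z3Z}=h_{\bar Z3\bar ZZ}=h_{\bar Z3Z\bar Z}=\Gamma_{\bar Z3},\qquad h_{ZZ33}=h_{Z3Z3}=h_{Z33Z}=-\Gamma_{ZZ}=0,
\end{gather*}
and the entries $h_{\bar Z\bar Z\bar Z3}$, $h_{\bar Z\bar Z33}$ follow by conjugation. By \eqref{eq:weights} and the table, \eqref{eq:second} reads $\frac18\bar QA+\frac34(P\Gamma_{\bar Z3}+\bar PB)=0$ for $l=Z$ and $\frac18(Q\bar B+\bar QB)=0$ for $l=3$. With $\Gamma_{\bar Z3}=\frac1{12}\bar QP$ this is \eqref{eq:AB}.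
\end{proof}

\subsection{Two scalar equations of third order}

The second derivatives of $h$ contain only the unknowns $A$ and $B$, and when $Q\ne0$ the relations \eqref{eq:AB} reduce them to one real number. To restrict it we use \eqref{eq:third}, but only where the third derivatives can be eliminated. This is possible for the trace, by Lemma~\ref{lem:norm2}, and for the component $l=m=3$, where two indices $3$ can be commuted to the front.

\begin{lemma}\label{lem:scalar}
At a double point,
\begin{align}
\tfrac18|A|^2+|B|^2&=9Dp+(9D-15)q-\tfrac19\big[\tfrac{15}8q^2+\tfrac{11}3pq+\tfrac{10}9p^2\big],\label{eq:trace}\\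
\tfrac14|B|^2-\tfrac18\operatorname{Re}(\bar P^2A)&=(D+6)p+(2D+6)q+\tfrac19\big[\tfrac34q^2+\tfrac98pq+\tfrac59p^2\big].\label{eq:33}
\end{align}
\end{lemma}

\begin{proof}
Since $h_{ijkZ}=h_{ijk1}-ih_{ijk2}$, we have $|\nabla^2h|^2=\sum|h_{ijkZ}|^2+\sum h_{ijk3}^2$. From \eqref{eq:weights} and \eqref{eq:table},
\begin{align*}
\sum|h_{ijkZ}|^2&=\tfrac18|A|^2+\tfrac34|B|^2+\big(\tfrac38+\tfrac32\big)\Gamma_{Z\bar Z}^2+\big(\tfrac32+\tfrac34+1\big)|\Gamma_{Z3}|^2,\\
\sum h_{ijk3}^2&=\tfrac14|B|^2+\big(\tfrac34+3\big)|\Gamma_{Z3}|^2+\big(\tfrac32+1\big)\Gamma_{33}^2 .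
\end{align*}
With $|P|^2=\frac23p$, \eqref{eq:Gamma} gives $9\Gamma_{Z\bar Z}^2=(q+\frac23p)^2$, $9|\Gamma_{Z3}|^2=\frac16pq$ and $9\Gamma_{33}^2=\frac19p^2$. Therefore
\begin{gather}
\sum h_{ijk3}^2=\tfrac14|B|^2+\tfrac19\big[\tfrac58pq+\tfrac5{18}p^2\big],\label{eq:Y}\\
|\nabla^2h|^2=\tfrac18|A|^2+|B|^2+\tfrac19\big[\tfrac{15}8(q+\tfrac23p)^2+\tfrac76pq+\tfrac5{18}p^2\big],\notag
\end{gather}
and the last bracket equals the bracket in \eqref{eq:trace}. In Lemma~\ref{lem:norm2}, $\alpha=G_{11}+G_{22}+4G_{33}=(q+\frac23p)+\frac43p=q+2p$. Also $3\alpha+6\beta=\sum h_{ijk}^2(\lambda_i+\lambda_j+\lambda_k)^2=9q$, because the sum of the three eigenvalues is $-3$ for the terms counted by $q$ and $0$ for those counted by $p$. So $3\alpha-6\beta=6\alpha-9q=12p-3q$, and \eqref{eq:norm2} with $N=p+q$ is \eqref{eq:trace}.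

For \eqref{eq:33} take $l=m=3$ in \eqref{eq:third}. By \eqref{eq:weights},
\begin{equation}\label{eq:third33}
\sum h_{ijk3}^2+\tfrac14\operatorname{Re}(\bar Qh_{ZZZ33})+\tfrac32\operatorname{Re}(\bar Ph_{ZZ333})=0 .
\end{equation}
We reduce the two third derivatives to $h_{33klm}=-\frac13T_{klm}$, which holds by \eqref{eq:constraints}. The commutations involve $\nabla E$. Dropping from \eqref{eq:E} the terms with a factor $\delta_{ZZ}$ or $\delta_{Z3}$, which vanish together with their covariant derivatives, and canceling two opposite terms, we are left with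
\[
E_{Z3|Z3}=c\,h_{ZZ}-(h^2)_{33}h_{ZZ}+(h^2)_{ZZ}h_{33},\qquad E_{ZZ|Z3}=2\big((h^2)_{ZZ}h_{Z3}-(h^2)_{Z3}h_{ZZ}\big).
\]
Apply the Leibniz rule. In $E_{ZZ|Z3}$ both factors of each product vanish at the point, so $E_{ZZ|Z3;v}=0$ for every $v$. Since $(h^2)_{ZZ;v}=2h_{Zr}h_{rZv}=-2h_{ZZv}$, we get $E_{Z3|Z3;v}=(c-4-4)h_{ZZv}=-(D+6)h_{ZZv}$. By \eqref{eq:gauss}, $R_{rZZ3}=0$ and $R_{r3Z3}=c\,\delta_{rZ}+2h_{rZ}=-D\,\delta_{rZ}$. Therefore
\begin{align*}
h_{ZZ333}&=h_{Z3Z33}=h_{Z33Z3}+E_{Z3|Z3;3}=-\tfrac13T_{ZZ3}-(D+6)P,\\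
h_{ZZZ33}&=h_{ZZ3Z3}+E_{ZZ|Z3;3}=h_{ZZ33Z}+2h_{rZ3}R_{rZZ3}+h_{ZZr}R_{r3Z3}\\
&=h_{Z3Z3Z}-DQ=h_{Z33ZZ}+E_{Z3|Z3;Z}-DQ=-\tfrac13T_{ZZZ}-(2D+6)Q .
\end{align*}
By \eqref{eq:two-index}, \eqref{eq:table} and \eqref{eq:Gamma},
\begin{align*}
T_{ZZZ}&=3h_{ijZ}h_{ijZZ}=3\big(\tfrac14Q\Gamma_{Z\bar Z}+P\Gamma_{Z3}\big)=\tfrac14Q\,(q+2|P|^2),\\
T_{ZZ3}&=h_{ij3}h_{ijZZ}+2h_{ijZ}h_{ijZ3}=\tfrac14\big(P\Gamma_{Z\bar Z}+\bar PA\big)+2\big(\tfrac14Q\Gamma_{\bar Z3}+P\Gamma_{33}\big)\\
&=\tfrac1{12}P\,(3q+5|P|^2)+\tfrac14\bar PA .
\end{align*}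
Hence
\begin{align*}
\tfrac14\operatorname{Re}(\bar Qh_{ZZZ33})&=-(2D+6)q-\tfrac19\big[\tfrac34q^2+pq\big],\\
\tfrac32\operatorname{Re}(\bar Ph_{ZZ333})&=-(D+6)p-\tfrac19\big[\tfrac34pq+\tfrac56p^2\big]-\tfrac18\operatorname{Re}(\bar P^2A).
\end{align*}
Insert these and \eqref{eq:Y} into \eqref{eq:third33}; the coefficients $1+\frac34-\frac58=\frac98$ and $\frac56-\frac5{18}=\frac59$ give \eqref{eq:33}.
\end{proof}

\subsection{Two inequalities when $Q\ne0$}

Suppose $Q\neq0$. By \eqref{eq:AB} there is a real number $s$ with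
\begin{equation}\label{eq:s}
B=isQ,\qquad A=-\tfrac12P^2-6is\,\bar PQ/\bar Q .
\end{equation}
A rotation $Z\mapsto e^{i\psi}Z$ multiplies $P$ by $e^{2i\psi}$ and $Q$ by $e^{3i\psi}$, so the quotient
\[
W=P^3/Q^2
\]
is unchanged; it records the relative phase of $P$ and $Q$. The two equations of Lemma~\ref{lem:scalar} determine the sign of $s\operatorname{Im}W$ and bound $|P|/|Q|$ from below.

\begin{proposition}\label{prop:sign}
At a double point with $Q\ne0$ we have $s\operatorname{Im}W>0$ and $|P|^2/|Q|^2>\frac14$.
\end{proposition}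

\begin{proof}
Note that $\bar P^3Q/\bar Q=|Q|^2\bar W=4q\bar W$ and $\operatorname{Re}(i\bar W)=\operatorname{Im}W$. From \eqref{eq:s} and $|P|^4=\frac49p^2$ we get $|B|^2=4s^2q$ and
\begin{align*}
\tfrac18|A|^2&=\tfrac18\big(\tfrac14|P|^4+36s^2|P|^2+24sq\operatorname{Im}W\big)=\tfrac19\cdot\tfrac18p^2+3s^2p+3sq\operatorname{Im}W,\\
-\tfrac18\operatorname{Re}(\bar P^2A)&=\tfrac18\big(\tfrac12|P|^4+24sq\operatorname{Im}W\big)=\tfrac19\cdot\tfrac14p^2+3sq\operatorname{Im}W .
\end{align*}
So \eqref{eq:trace} and \eqref{eq:33} become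
\begin{align}
s^2(3p+4q)+3sq\operatorname{Im}W&=9Dp+(9D-15)q-\tfrac19\big[\tfrac{15}8q^2+\tfrac{11}3pq+\tfrac{89}{72}p^2\big],\label{eq:I}\\
s^2q+3sq\operatorname{Im}W&=(D+6)p+(2D+6)q+\tfrac19\big[\tfrac34q^2+\tfrac98pq+\tfrac{11}{36}p^2\big].\label{eq:II}
\end{align}
The phase term is the same in both, and the difference determines $s^2$:
\begin{equation}\label{eq:diff}
3s^2N=(8D-6)p+(7D-21)q-\tfrac1{9}\cdot\tfrac1{24}\big[63q^2+115pq+37p^2\big].
\end{equation}
Put $x=p/N\in[0,1)$, so that $q=(1-x)N$, and put $\kappa=\sqrt{3s^2/D}$ and $\varepsilon=3sq\operatorname{Im}W/(ND)$. We divide \eqref{eq:diff} and \eqref{eq:II} by $ND$ and use $N/(9D)=2$. Since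
\begin{gather*}
63(1-x)^2+115x(1-x)+37x^2=63-11x-15x^2,\\
\tfrac32(1-x)^2+\tfrac94x(1-x)+\tfrac{11}{18}x^2=\tfrac32-\tfrac34x-\tfrac5{36}x^2,
\end{gather*}
and since the linear terms give $7+x-(21-15x)/D$ and $2-x+6/D$, we obtain
\begin{align*}
\kappa^2&=\Sigma(x)-\frac{21-15x}D, &\Sigma(x)&=\tfrac74+\tfrac{23}{12}x+\tfrac54x^2,\\
\tfrac13\kappa^2(1-x)+\varepsilon&=\varrho(x)+\frac6D, &\varrho(x)&=\tfrac72-\tfrac74x-\tfrac5{36}x^2 .
\end{align*}
As $D>0$, it follows that $\kappa^2\le\Sigma(x)$ and $\frac13\kappa^2(1-x)+\varepsilon\ge\varrho(x)$. Now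
\[
\kappa^2(1-x)\le(1-x)\Sigma(x)=\tfrac74+\tfrac16x-\tfrac23x^2-\tfrac54x^3\le\tfrac{23}{12}<2,
\]
so $\varepsilon>\varrho(x)-\frac23$. The function $\varrho$ decreases on $[0,1]$ and $\varrho(1)=\frac{58}{36}>\frac23$. Hence $\varepsilon>0$, which is the first assertion.

For the second, $4q|W|=|P|^3$ and $|P|^2=\frac23Nx=12Dx$ give
\[
\varepsilon\le\frac{3|s|\,|P|^3}{4ND}=\frac{3|s|\cdot24\sqrt3\,D^{3/2}x^{3/2}}{72D^2}=\kappa x^{3/2}.
\]
Suppose $x\le\frac35$. Then $\kappa^2\le\Sigma(\frac35)=\frac74+\frac{23}{20}+\frac9{20}<4$, so $\varepsilon\le2x\le\frac65$, whereas $\varepsilon>\varrho(\frac35)-\frac23=\frac{12}5-\frac23>\frac65$. Therefore $x>\frac35$, and $|P|^2/|Q|^2=p/(6q)=x/(6(1-x))>\frac14$.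
\end{proof}

\section{The set of double points}\label{sec:curve}

\subsection{A complex equation for the double points}

We now let the double point move. Near a double point of a solution with parameter $c\le0$, let $\lambda$ be the eigenvalue of $h$ close to $2$. It is simple, so it has a smooth unit eigenvector field $\xi=e_3$. Let $e_1,e_2$ be a smooth orthonormal frame of $\xi^\perp$ and $Z=e_1-ie_2$. Define the smooth complex functions
\[
w=h(Z,Z),\qquad Q=\nabla h(Z,Z,Z),\qquad P=\nabla h(Z,Z,\xi),\qquad L=\nabla h(Z,Z,\bar Z).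
\]
At double points $Q$ and $P$ are the numbers of Section~\ref{sec:algebra}, and $L=0$. The function $f$ has a critical point at every double point, so it is a poor defining function. The function $w=h_{11}-h_{22}-2ih_{12}$ is a better one: it vanishes exactly when $h|_{\xi^\perp}$ is a multiple of the metric, that is, when the eigenvalues are $\lambda,-\frac\lambda2,-\frac\lambda2$; then $\frac32\lambda^2=6$ and $\lambda=2$. Conversely, at a nearby double point $\lambda=2$ and $w=0$. So the nearby double points are the zeros of $w$.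

Let $\varphi$ be the real $1$-form $\varphi(V)=\langle\nabla_Ve_1,e_2\rangle$, extended complex linearly. Then
\begin{equation}\label{eq:frame}
\nabla_VZ=i\varphi(V)Z-\langle\nabla_V\xi,Z\rangle\xi,\qquad\nabla_V\bar Z=-i\varphi(V)\bar Z-\langle\nabla_V\xi,\bar Z\rangle\xi ,
\end{equation}
and $\nabla_V\xi=\frac12\langle\nabla_V\xi,\bar Z\rangle Z+\frac12\langle\nabla_V\xi,Z\rangle\bar Z$. Since $h(\xi,Z)\equiv0$, in the whole neighborhood
\begin{equation}\label{eq:dw}
Vw=\nabla h(Z,Z,V)+2i\varphi(V)w .
\end{equation}

\begin{lemma}\label{lem:derivs}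
At every double point of the neighborhood, $Zw=Q$, $\bar Zw=0$, $\xi w=P$, $ZL=0$, $\bar ZL=\frac13q$, and
\[
\begin{array}{lll}
ZQ=A-P^2+3i\varphi(Z)Q,&\bar ZQ=3i\varphi(\bar Z)Q,&\xi Q=B+3i\varphi(\xi)Q,\\[2pt]
ZP=B+2i\varphi(Z)P,&\bar ZP=\tfrac14Q\bar P+2i\varphi(\bar Z)P,&\xi P=2i\varphi(\xi)P .
\end{array}
\]
\end{lemma}

\begin{proof}
The derivatives of $w$ follow from \eqref{eq:dw}. Differentiating $h(\xi,Z)=0$ at a double point gives
\[
0=h_{3ZV}+h(\nabla_V\xi,Z)+h(\xi,\nabla_VZ)=h_{3ZV}-\langle\nabla_V\xi,Z\rangle-2\langle\nabla_V\xi,Z\rangle .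
\]
So $\langle\nabla_V\xi,Z\rangle$ equals $\frac13P,0,0$ for $V=Z,\bar Z,\xi$, and by conjugation $\langle\nabla_V\xi,\bar Z\rangle$ equals $0,\frac13\bar P,0$. Differentiate $Q,P,L$ with \eqref{eq:frame} and drop the terms with the factors $L$, $h_{Z33}$, $h_{Z\bar Z3}$, which vanish at the point:
\begin{align*}
VQ&=h_{ZZZV}+3i\varphi(V)Q-3\langle\nabla_V\xi,Z\rangle P,\\
VP&=h_{ZZ3V}+2i\varphi(V)P+\tfrac12\langle\nabla_V\xi,\bar Z\rangle Q,\\
VL&=h_{ZZ\bar ZV}-\langle\nabla_V\xi,\bar Z\rangle P .
\end{align*}
The table \eqref{eq:table} and its conjugate give, for $V=Z,\bar Z,\xi$, the values $h_{ZZZV}=A,0,B$ and $h_{ZZ3V}=B,\Gamma_{Z3},0$, and also $h_{ZZ\bar ZZ}=0$, $h_{ZZ\bar Z\bar Z}=\Gamma_{Z\bar Z}$. Finally $\Gamma_{Z3}+\frac16Q\bar P=\frac14Q\bar P$ and $\Gamma_{Z\bar Z}-\frac13|P|^2=\frac13q$ by \eqref{eq:Gamma}.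
\end{proof}

\begin{remark}\label{rem:open}
Since $p+q=18D$, the differential $dw$ is nonzero at a double point whenever $D>0$. In particular, double points cannot fill an open set. Together with Proposition~\ref{prop:max} this settles the simplest case: no solution with $c\le0$ has constant principal curvatures, even locally, for then $f$ is constant, every point is a maximum of $f$, and after a change of sign of $h$ every point is a double point.
\end{remark}

\subsection{Double points with $Q=0$ are limits of double points with $Q\ne0$}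

Where $Q\neq0$, the map $w$ to $\mathbb C$ has rank two. Where $Q=0$, it has rank one, and we need its second derivatives to find nearby zeros.

\begin{proposition}\label{prop:Qzero}
Every neighborhood of a double point $o$ with $Q(o)=0$ contains a double point with $Q\ne0$.
\end{proposition}

\begin{proof}
At $o$ we have $q=0$, $p=N>0$, so $P\ne0$, and \eqref{eq:AB} gives $B=0$. By \eqref{eq:trace} and $N/9=2D$, $\frac18|A|^2=(9-\frac{20}9)DN$, so $|A|^2=\frac{488}9DN$. On the other hand $|P^2|^2=\frac49N^2=8DN$. Hence $A\ne P^2$ at $o$.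

Let $P_0=P(o)$, $u=\operatorname{Re}(w/P_0)$, $v=\operatorname{Im}(w/P_0)$. By Lemma~\ref{lem:derivs}, at $o$ we have $Zw=\bar Zw=0$ and $\xi(w/P_0)=1$. So $du(o)$ is the covector dual to $\xi$ and $dv(o)=0$. The set $\mathcal S=\{u=0\}$ is a smooth surface near $o$ with $T_o\mathcal S=\xi^\perp$, and the nearby double points are the zeros of $v$ on $\mathcal S$.

We compute the Hessian of $v$ at its critical point $o$ on $\xi^\perp$. For $U,V\in\{Z,\bar Z\}$, differentiate \eqref{eq:dw} along $U$; since $w=Uw=0$ at $o$, we get $UVw=U(\nabla h(Z,Z,V))$. By Lemma~\ref{lem:derivs} with $Q=0$,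
\[
ZZw=ZQ=A-P^2,\qquad\bar ZZw=\bar ZQ=0,\qquad Z\bar Zw=ZL=0,\qquad\bar Z\bar Zw=\bar ZL=0 .
\]
For a constant $z\in\mathbb C$ the vector field $\eta=zZ+\bar z\bar Z$ is real, and $\operatorname{Hess}v(\eta,\eta)=\eta\eta v=\operatorname{Im}(z^2K)$ at $o$, where $K=(A-P^2)/P_0\ne0$. The quadratic form $z\mapsto\operatorname{Im}(z^2K)$ on $\mathbb C=\mathbb R^2$ is nondegenerate and indefinite, and it is the Hessian of $v|_{\mathcal S}$ at $o$. By the Morse lemma there are coordinates $x_1,x_2$ on $\mathcal S$ centered at $o$ in which $v=x_1x_2$. The axis $x_2=0$ is a regular curve $\gamma$ of double points with $\gamma(0)=o$ and $\gamma'(0)=zZ+\bar z\bar Z$ for some $z\ne0$. The derivative of $Q$ along $\gamma$ at $o$ is $zZQ+\bar z\bar ZQ=z(A-P^2)\ne0$. So $Q\neq0$ at the points of $\gamma$ close to $o$ and different from $o$.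
\end{proof}

\subsection{Along a curve of double points $|Q|^2$ has no maximum}

\begin{proposition}\label{prop:nomax}
Let $o$ be a double point with $Q(o)\ne0$. Then the double points near $o$ form a smooth curve $\mathcal C$ through $o$, and $|Q|^2|_{\mathcal C}$ does not have a local maximum at $o$.
\end{proposition}

\begin{proof}
Since $e_1=\frac12(Z+\bar Z)$ and $e_2=\frac i2(Z-\bar Z)$, Lemma~\ref{lem:derivs} gives $dw(e_1)=\frac12Q$ and $dw(e_2)=\frac i2Q$ at $o$. These are linearly independent over $\mathbb R$, so the zero set of $w$ near $o$ is a smooth curve $\mathcal C$, and we may assume $Q\ne0$ on it. The real vector field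
\[
X=\xi+aZ+\bar a\bar Z,\qquad a=-P/Q,
\]
along $\mathcal C$ has no zeros and satisfies $Xw=P+aQ=0$, so it is tangent to $\mathcal C$. All points of $\mathcal C$ are double points, so Lemma~\ref{lem:derivs} and \eqref{eq:s} apply at each of them. We get
\begin{align*}
\frac{XQ}Q&=3i\varphi(X)+\frac{B+a(A-P^2)}Q=3i\varphi(X)+is+\tfrac32W+6is\,\frac{|P|^2}{|Q|^2},\\
XP&=2i\varphi(X)P+aB+\tfrac14\bar aQ\bar P=\big(2i\varphi(X)-is\big)P-\frac{\bar P^2Q}{4\bar Q}.
\end{align*}
As $\varphi(X)$ and $s$ are real, the first line gives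
\begin{equation}\label{eq:XQ}
X|Q|^2=2|Q|^2\operatorname{Re}(XQ/Q)=3|Q|^2\operatorname{Re}W .
\end{equation}
(As a check, the second line gives $Xp=3\operatorname{Re}(\bar PXP)=-\frac34|Q|^2\operatorname{Re}W=-Xq$, in accordance with \eqref{eq:pq}.) So the second derivative of $|Q|^2$ is governed by $XW=3P^2Q^{-2}XP-2W\,XQ/Q$. The terms with $\varphi$ cancel, as they must for a quantity invariant under rotation of the frame, and
\begin{equation}\label{eq:XW}
XW=-is\Big(5+12\frac{|P|^2}{|Q|^2}\Big)W-\frac34\,\frac{|P|^4}{|Q|^2}-3W^2 .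
\end{equation}
Suppose that $o$ is a critical point of $|Q|^2|_{\mathcal C}$. By \eqref{eq:XQ}, $W=i\operatorname{Im}W$ at $o$, so $-isW=s\operatorname{Im}W$ and $-W^2=|W|^2=|P|^6/|Q|^4$. Then \eqref{eq:XW} and Proposition~\ref{prop:sign} give
\[
\operatorname{Re}XW=s\operatorname{Im}W\Big(5+12\frac{|P|^2}{|Q|^2}\Big)+3\,\frac{|P|^4}{|Q|^2}\Big(\frac{|P|^2}{|Q|^2}-\frac14\Big)>0 .
\]
Differentiating \eqref{eq:XQ} once more, $XX|Q|^2=3|Q|^2\operatorname{Re}XW>0$ at $o$. Thus a critical point of $|Q|^2|_{\mathcal C}$ is a strict local minimum, not a maximum.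
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Suppose that the theorem fails for some $\Lambda$. Let $\mathcal G$ be the family of Proposition~\ref{prop:family} and $\mathcal D$ the nonempty compact set of Corollary~\ref{cor:D}. At a double point $\pi=\frac13(2\operatorname{Id}-h)$ is the orthogonal projection onto $\xi^\perp$, and $\frac14|Q|^2=q$ is the squared norm of the tensor $\nabla h(\pi\,\cdot,\pi\,\cdot,\pi\,\cdot)$. So $|Q|^2$ does not depend on the frame, and its value at the center is a continuous function on $\mathcal D$. Let $F\in\mathcal D$ maximize it.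

The maximum is positive: if an element of $\mathcal D$ has $Q=0$ at its center, Proposition~\ref{prop:Qzero} gives a double point $y\in\mathbb B$ of it with $Q\ne0$, and recentering at $y$ by (G3) gives an element of $\mathcal D$ with $Q\neq0$ at its center. So Proposition~\ref{prop:nomax} applies to the center of $F$. For every $y$ on the curve $\mathcal C$ we have $F^y\in\mathcal D$ by (G3), so $|Q|^2(y)\le|Q|^2(0)$. Thus $|Q|^2|_{\mathcal C}$ has a maximum at $0$, which contradicts Proposition~\ref{prop:nomax}.
\end{proof}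

\begin{remark}[the role of the hypotheses]
The large compact ball, which replaces completeness, and the lower bound $c\ge-\Lambda S$ are used only in Section~\ref{sec:family}: the first to keep recentered charts defined, the second to make the bounds of Lemma~\ref{lem:bounds} uniform, since already $|\nabla h|^2=18(2-c)$ grows with $-c$. Because the argument is by compactness, it gives no explicit value of $C(\Lambda)$. Apart from the curvature bound used with Rauch's theorem, the hypothesis $c\le0$ enters as $D\ge2$ in the last line of the proof of Proposition~\ref{prop:max}, and as $D>0$ in Propositions~\ref{prop:sign} and~\ref{prop:Qzero}. The two examples in $\mathbb S^4$ show each step failing. For Cartan's hypersurface $S=6$, $c=1$ and $D=1$; the function $f$ is constant, the principal curvatures are distinct by Remark~\ref{rem:open}, and \eqref{eq:key-ineq} holds with equality, which for $D=1$ means $\lambda_1^2=3$. The Clifford hypersurface has principal curvatures $\sqrt2,-1/\sqrt2,-1/\sqrt2$; after scaling to $S=6$ it has $c=2$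 and $D=0$, so every point is a double point with $P=Q=0$, and the conclusion of Proposition~\ref{prop:Qzero} is false.
\end{remark}

\begin{thebibliography}{1}

\bibitem{CZ}
Qing Cui and Boyuan Zhang,
\emph{Complete minimal hypersurfaces in $\mathbb H^5$ with constant scalar curvature and zero Gauss-Kronecker curvature},
arXiv:2501.16232 (2025).

\end{thebibliography}
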